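
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Retractive limits of metrizable compacta\\ are not stable under retractions}


\begin{abstract}
Let $\mathcal R$ be the smallest class of compact spaces that contains all metrizable compacta and is closed under limits of continuous inverse sequences whose bonding maps are right-invertible. We construct in ZFC a space $K\in\mathcal R$ of weight $\aleph_1$ and a retract $L$ of $K$ with $L\notin\mathcal R$. The space $K$ is a limit of length $\omega$ of limits of length $\omega_1$ of metrizable compacta. The example is optimal: $\aleph_1$ is the least possible weight, and two iterated limits are needed, because the class of limits of single retractive sequences of metrizable compacta is stable under retractions.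
\end{abstract}

\section{The question and the answer}

All spaces are compact Hausdorff and all maps are continuous. A map $f\colon X\to Y$ is a \emph{retraction} if it has a right inverse, that is, $f\circ j=\mathrm{id}_Y$ for some map $j\colon Y\to X$. Then $j$ embeds $Y$ into $X$, and $jf\colon X\to X$ is an idempotent map with image $j(Y)$; so, up to homeomorphism, $Y$ is a topological retract of $X$.

An inverse sequence $\langle K_\alpha,r^\beta_\alpha,\delta\rangle$, indexed by the ordinals $\alpha\le\beta<\delta$ (with $\delta>0$), is \emph{continuous} if for every limit ordinal $\rho<\delta$ the space $K_\rho$ with the maps $r^\rho_\alpha$, $\alpha<\rho$, is the inverse limit of $\langle K_\xi,r^\eta_\xi,\rho\rangle$. It is \emph{retractive} if it is continuous and all bonding maps $r^\beta_\alpha\colon K_\beta\to K_\alpha$ are retractions. It is enough to require this of the maps $r^{\alpha+1}_\alpha$; see the proof of Lemma~\ref{lem:basic}(a) below.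

Let $\mathcal R$ be the smallest class of compact spaces (closed under homeomorphism) that contains all metrizable compacta and is closed under limits of retractive inverse sequences. A simple nonmetrizable example is the ordinal space $[0,\omega_1]$. It is the limit of the metrizable spaces $[0,\alpha]$, $\alpha<\omega_1$, with bonding maps $\eta\mapsto\min(\eta,\alpha)$, whose right inverses are the inclusions. A compact space is \emph{Valdivia} if it embeds into some cube $[0,1]^\kappa$ in such a way that the points of countable support are dense in the image. It is known that $\mathcal R$ is strictly larger than the class of Valdivia compact spaces. The following question is posed in \cite{Kubis}.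

\medskip
\noindent\textbf{Question.} \emph{Is $\mathcal R$ stable under retractions: if $K\in\mathcal R$ and $L$ is a retract of $K$, must $L$ belong to $\mathcal R$?}
\medskip

One would guess that it must. A retract of a metrizable compactum is metrizable. Suppose next that $K=\varprojlim_{\alpha<\omega_1}K_\alpha$ is a retractive limit of metrizable compacta and that $e\colon K\to K$ is idempotent with image $L$. A closing-off argument shows that for closed unboundedly many $\alpha$ the map $e$ induces an idempotent map $h_\alpha$ on $K_\alpha$, and then $L$ is the retractive limit of the spaces $h_\alpha(K_\alpha)$ (Theorem~\ref{thm:single}). One might hope to continue by induction. But in a sequence of length $\omega$ there is no room for closing off: nothing forces $e$ to be compatible with any of the projections $K\to K_n$. This is where the counterexample lives.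

To describe it, let $\mathbf 0,\mathbf 1$ be the constant functions on $\omega_1$. With the topology of pointwise convergence put
\begin{align*}
W&=\{g\colon\omega_1\to[0,1]: g\text{ is nonincreasing}\},\qquad W_1=\{g\in W:g(0)=1\},\\
L&=\{(g,t)\in W_1\times[0,1]: t=0\text{ or }g=\mathbf 1\}.
\end{align*}
These are closed subspaces of cubes, hence compact. Thus $L=H\cup D$ is a copy $H=W_1\times\{0\}$ of $W_1$ with an arc $D=\{\mathbf 1\}\times[0,1]$ attached at the point $y=(\mathbf 1,0)$.

\begin{theorem}\label{thm:main}
There is a space $K\in\mathcal R$ that retracts onto $L$, whereas $L\notin\mathcal R$. The space $K$ is the limit of a retractive sequence $\langle K_n\rangle_{n<\omega}$ in which each $K_n$ is the limit of a retractive $\omega_1$-sequence of metrizable compacta.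
\end{theorem}

Call $(K,L)$ a \emph{counterexample} if $K\in\mathcal R$, $L$ is a retract of $K$, and $L\notin\mathcal R$. Write $w(X)$ for the weight of $X$, the least infinite cardinal $\lambda$ such that $X$ has a base of size at most $\lambda$. A compact space is metrizable if and only if its weight is countable. The next two theorems say that Theorem~\ref{thm:main} is optimal both in weight and in the number of limit steps.

\begin{theorem}\label{thm:weight}
The spaces $K$ and $L$ of Theorem~\ref{thm:main} have weight $\aleph_1$, and this is the least possible weight for both spaces of a counterexample. For every cardinal $\kappa\ge\aleph_1$ there is a counterexample $(K',L')$ with $w(L')=\kappa$.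
\end{theorem}

\begin{theorem}\label{thm:single}
\begin{enumerate}
\item[\textup{(a)}] Let $\kappa$ be a regular uncountable cardinal, let $K=\varprojlim_{\alpha<\kappa}K_\alpha$ be a retractive limit with $w(K_\alpha)<\kappa$ for all $\alpha$, and let $L$ be a retract of $K$. Then $L$ is the limit of a retractive $\kappa$-sequence of retracts of the spaces $K_\alpha$. In particular, if all retracts of all $K_\alpha$ are in $\mathcal R$, then $L\in\mathcal R$.
\item[\textup{(b)}] If $K$ is the limit of a single retractive sequence of metrizable compacta, then so is every retract of $K$.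
\end{enumerate}
Hence the two iterated limits in Theorem~\ref{thm:main} cannot be reduced to one.
\end{theorem}

\paragraph{The idea.} Both $W_1$ and $D$ are in $\mathcal R$. Indeed, $W_1$ is the limit of its metrizable subspaces $\{g\in W_1:g=0\text{ on }[\alpha,\omega_1)\}$, $1\le\alpha<\omega_1$, under the truncations $g\mapsto g\cdot 1_{[0,\alpha)}$. But truncation moves the point $\mathbf 1$ at which $D$ is attached, so it cannot be combined with the identity of $D$. Section~\ref{sec:small} shows on a small model why other systems of retractions of length $\omega_1$ fail too, and why we attach an \emph{arc} rather than a sequence. On the other hand, if the arc were attached to $W$ at $\mathbf 0$, which all truncations fix, there would be no problem. We get from $\mathbf 1$ to $\mathbf 0$ inside $W$ along the path of constant functions, and this makes the identity of $L$ a limit of maps that factor through the harmless space. Section~\ref{sec:retract} turns such a factorization into a retraction from a member of $\mathcal R$. Section~\ref{sec:notin} proves $L\notin\mathcal R$, and Sections~\ref{sec:weight} and~\ref{sec:single}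 prove the two optimality theorems.

\section{Retractions living on the limit}\label{sec:prelim}

Let $\langle X_\alpha,r^\beta_\alpha,\delta\rangle$ be a retractive sequence with $\delta$ a limit ordinal, $X$ its limit, and $r_\alpha\colon X\to X_\alpha$ the projections. We move the whole sequence inside $X$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[\textup{(a)}] Each $r_\alpha$ has a right inverse $j_\alpha\colon X_\alpha\to X$. In particular $r_\alpha$ is onto, hence a quotient map.
\end{enumerate}
Fix such $j_\alpha$ and put $R_\alpha=j_\alpha r_\alpha\colon X\to X$.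
\begin{enumerate}
\item[\textup{(b)}] $R_\alpha$ is idempotent, $R_\alpha(X)=j_\alpha(X_\alpha)\cong X_\alpha$, and $R_\alpha(x)=R_\alpha(x')$ if and only if $r_\alpha(x)=r_\alpha(x')$.
\item[\textup{(c)}] $r_\beta R_\alpha=r_\beta$ for $\beta\le\alpha$. Hence, if $U$ is an open neighborhood of $x$, then $R_\alpha(x)\in U$ for all large $\alpha<\delta$.
\item[\textup{(d)}] If $\operatorname{cf}\delta>\omega$, then every $f\colon X\to\mathbb R$ factors as $f=f'r_\theta$ for some $\theta<\delta$ and some $f'\colon X_\theta\to\mathbb R$. Consequently $fR_\xi=f$ for all $\xi$ with $\theta\le\xi<\delta$.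
\item[\textup{(e)}] If $\rho<\delta$ is a limit ordinal, then $r_\rho(x)=r_\rho(x')$ if and only if $r_\xi(x)=r_\xi(x')$ for all $\xi<\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose right inverses $i_\beta$ of $r^{\beta+1}_\beta$ and write $X_\delta=X$, $r^\delta_\alpha=r_\alpha$. Fix $\alpha$ and define $j^\beta\colon X_\alpha\to X_\beta$ for $\alpha\le\beta\le\delta$ by recursion: $j^\alpha=\mathrm{id}$; $j^{\beta+1}=i_\beta j^\beta$; and for a limit $\beta>\alpha$ let $j^\beta$ be the unique map with $r^\beta_\xi j^\beta=j^\xi$ for $\alpha\le\xi<\beta$. Such a map exists, since $X_\beta$ is the limit of the earlier spaces and, inductively, $r^{\xi'}_\xi j^{\xi'}=j^\xi$ for $\alpha\le\xi\le\xi'<\beta$. This identity passes to successors, because $r^{\beta+1}_\xi j^{\beta+1}=r^\beta_\xi r^{\beta+1}_\beta i_\beta j^\beta=r^\beta_\xi j^\beta=j^\xi$ for $\alpha\le\xi\le\beta$. Put $j_\alpha=j^\delta$; then $r_\alpha j_\alpha=j^\alpha=\mathrm{id}$. A map of a compact space onto a Hausdorff space is closed, hence a quotient map.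

The recursion used only right inverses of one-step maps, its part below $\delta$ makes sense for every length $\delta$, and $j^\beta$ is a right inverse of $r^\beta_\alpha$. So all bonding maps of a continuous sequence are retractions as soon as the one-step maps are.

(b) All three statements follow from $r_\alpha j_\alpha=\mathrm{id}$, which also makes $j_\alpha$ injective.

(c) We have $r_\beta R_\alpha=r^\alpha_\beta r_\alpha j_\alpha r_\alpha=r^\alpha_\beta r_\alpha=r_\beta$. The sets $r_\beta^{-1}(O)$ with $\beta<\delta$ and $O\subset X_\beta$ open form a base of $X$. If $x\in r_\beta^{-1}(O)\subset U$ and $\alpha\ge\beta$, then $r_\beta(R_\alpha(x))=r_\beta(x)\in O$, so $R_\alpha(x)\in U$.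

(d) The functions $hr_\beta$ with $\beta<\delta$ and $h\colon X_\beta\to\mathbb R$ form an algebra that contains the constants and separates points. By the Stone--Weierstrass theorem $f$ is a uniform limit of functions $h_kr_{\beta_k}$, $k<\omega$. Let $\theta=\sup_k\beta_k<\delta$. Then $f$ is constant on the fibers of the quotient map $r_\theta$, so $f=f'r_\theta$. Now use (c).

(e) $X_\rho$ is the limit of the $X_\xi$, $\xi<\rho$.
\end{proof}

Two reductions will be used freely. If $\delta=\gamma+1$, the limit of the sequence is $X_\gamma$. If $\delta$ is a limit ordinal, $\kappa=\operatorname{cf}\delta$, and $c\colon\kappa\to\delta$ is increasing, continuous, and cofinal, then $\langle X_{c(\iota)}\rangle_{\iota<\kappa}$ is a retractive sequence with the same limit.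

We also recall that a subset of a regular uncountable cardinal $\kappa$ is a \emph{club} if it is closed and unbounded, that the intersection of fewer than $\kappa$ clubs is a club, and that for every $\theta\colon\kappa\to\kappa$ the limit ordinals $\xi<\kappa$ with $\theta(\gamma)<\xi$ for all $\gamma<\xi$ form a club.

\section{A small model: a pinned point}\label{sec:small}

Let $S=[0,\omega_1]\cup\{p_1,p_2,\dots\}$, where the $p_k$ are isolated and converge to the point $y=\omega_1$ of the ordinal space $[0,\omega_1]$. It is a one-point union of two very simple compacta.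

\begin{example}\label{ex:S}
\begin{enumerate}
\item[(a)] $S$ is not the limit of a retractive $\omega_1$-sequence of metrizable compacta.
\item[(b)] Nevertheless $S\in\mathcal R$.
\end{enumerate}
\end{example}

\begin{proof}
(a) Suppose that $S=\varprojlim_{\xi<\omega_1}S_\xi$ is such a limit, with projections $r_\xi\colon S\to S_\xi$ and retractions $R_\xi\colon S\to S$ as in Lemma~\ref{lem:basic}.

\emph{The point $y$ is pinned.} Since $\{p_k\}$ is open, $R_\xi(p_k)=p_k$ for all large $\xi$, by Lemma~\ref{lem:basic}(c). Hence there is $\xi_0<\omega_1$ such that for $\xi\ge\xi_0$ all $p_k$, and so also their limit $y$, are fixed by $R_\xi$.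

\emph{A large set is squeezed to $y$.} Put $Z_\xi=\{x\in S:r_\xi(x)=r_\xi(y)\}$. For $\xi\ge\xi_0$ we have $Z_\xi=R_\xi^{-1}(y)$, and $y$ is a $G_\delta$ point of the metrizable space $R_\xi(S)$; so $Z_\xi$ is a $G_\delta$ set containing $\omega_1$. It therefore contains an interval $[\mu(\xi),\omega_1]$ with $\mu(\xi)<\omega_1$. As the sets $Z_\xi$ decrease, we may put $\mu(\xi)=\mu(\xi_0)$ for $\xi<\xi_0$.

\emph{Initial segments are preserved.} For $\eta<\omega_1$ the set $[0,\eta]$ is clopen in $S$. Applying Lemma~\ref{lem:basic}(d) to its characteristic function we find $\theta(\eta)<\omega_1$ with $R_\xi([0,\eta])\subset[0,\eta]$ for $\xi\ge\theta(\eta)$.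

\emph{Contradiction.} Choose a limit ordinal $\xi$ with $\xi_0\le\xi<\omega_1$ and $\mu(\eta),\theta(\eta)<\xi$ for all $\eta<\xi$. Then the point $\xi$ lies in $\bigcap_{\zeta<\xi}Z_\zeta=Z_\xi$ by Lemma~\ref{lem:basic}(e), so $R_\xi(\xi)=y=\omega_1$. But $R_\xi(\eta)\in[0,\eta]$ for all $\eta<\xi$, and letting $\eta\to\xi$ we get $R_\xi(\xi)\in[0,\xi]$.

(b) Let $S_n=[0,\omega_1]\cup\{p_1,\dots,p_n\}$. Let the bonding map $S_{n+1}\to S_n$ send $p_{n+1}$ to $y$ and be the identity elsewhere; it is a retraction. The maps $S\to S_n$ that send $p_k$ to $y$ for $k>n$ and fix all other points are onto, compatible, and separate the points of $S$; so they induce an injection of $S$ onto a compact dense subset of $\varprojlim S_n$, that is, a homeomorphism. Finally, $S_n\in\mathcal R$: it is the limit of $[0,\alpha]\cup\{p_1,\dots,p_n\}$, $\alpha<\omega_1$, with the maps $\eta\mapsto\min(\eta,\alpha)$, $p_k\mapsto p_k$.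
\end{proof}

In (a) the points $p_k$ force the retractions to fix $y$, and a fixed $y$ cannot be reconciled with metrizable images. In (b) the sequence of length $\omega$ escapes, because at each stage only finitely many of the $p_k$ are present and $y$ is not pinned by them. If the $p_k$ are replaced by an \emph{arc} ending at $y$, this escape is blocked: a connected image that has points on both sides of $y$ has to contain $y$, and any initial piece of the arc pins $y$ just as the whole arc does. The space $L$ is built on this principle. In $L$ the ordinal $\eta\ge1$ is represented by the point $(1_{[0,\eta)},0)$.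

\section{The space $L$ is a retract of a member of $\mathcal R$}\label{sec:retract}

\subsection{Telescoping approximate factorizations}

Suppose that maps $T_n\colon L\to L$ converge to the identity and factor as $T_n=\psi\varphi_n$ with $\varphi_n\colon L\to V$ and $\psi\colon V\to L$. How can we assemble copies of $V$, by a retractive sequence of length $\omega$, to a space that retracts onto $L$? The maps $\varphi_n\psi\colon V\to V$ are natural bonding maps, but in our case they are not onto and hence not retractions. We therefore keep all earlier copies of $V$ at each stage; the bonding maps then become retractions for free.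

\begin{lemma}\label{lem:tele}
Let $\psi\colon V\to L$ and $\varphi_n\colon L\to V$, $n<\omega$, be maps of compact spaces. Put $T_n=\psi\varphi_n$ and assume:
\begin{enumerate}
\item[\textup{(i)}] $\varphi_nT_{n+1}=\varphi_n$ for all $n$;
\item[\textup{(ii)}] there is a family $\mathcal F$ of continuous real functions separating the points of $L$ such that $fT_n\to f$ uniformly for each $f\in\mathcal F$.
\end{enumerate}
Let $K_n=V\times\{0,\dots,n\}$, and let $r_n\colon K_{n+1}\to K_n$ be the identity on $K_n$ and $r_n(v,n+1)=(\varphi_n\psi(v),n)$. Then $\langle K_n\rangle$ with the bonding maps $r_n$ is a retractive sequence, and $L$ is a retract of $K=\varprojlim K_n$.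
\end{lemma}

\begin{proof}
The inclusion $K_n\to K_{n+1}$ is a right inverse of $r_n$. Define
\[
i\colon L\to K,\qquad i(x)=\big((\varphi_n(x),n)\big)_{n<\omega}.
\]
This is a thread, because $\varphi_n\psi\varphi_{n+1}(x)=\varphi_nT_{n+1}(x)=\varphi_n(x)$ by (i). Define $e_n\colon K\to L$ by $e_n((x_k)_k)=\psi(v)$, where $x_n=(v,m)$. We claim that, for $n<N$ and for every thread $x=(x_k)$,
\begin{equation}\label{eq:tele}
e_n(x)=e_N(x)\quad\text{or}\quad e_n(x)=T_n(e_N(x)).
\end{equation}
Let $x_N=(v,m)$, $m\le N$. If $m\le n$, then $x_n=x_N$ and the first alternative holds. If $m>n$, then $x_m=(v,m)$ and $x_{m-1}=(\varphi_{m-1}\psi(v),m-1)$. Going down, if $x_{k+1}=(\varphi_{k+1}\psi(v),k+1)$, then by (i)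
\[
x_k=(\varphi_k\psi\varphi_{k+1}\psi(v),k)=(\varphi_kT_{k+1}\psi(v),k)=(\varphi_k\psi(v),k).
\]
Hence $x_n=(\varphi_n\psi(v),n)$, so $e_n(x)=T_n\psi(v)=T_n(e_N(x))$.

By \eqref{eq:tele}, $|fe_n-fe_N|\le\sup_L|fT_n-f|$ on $K$ for every $f\in\mathcal F$ and all $n<N$, so by (ii) each sequence $(fe_n)_n$ converges uniformly. Since $\mathcal F$ embeds $L$ as a closed subset of $\mathbb R^{\mathcal F}$, the maps $e_n$ converge pointwise to a function $e\colon K\to L$, and $fe$ is continuous for all $f\in\mathcal F$; so $e$ is continuous. Finally $e_n(i(x))=\psi\varphi_n(x)=T_n(x)$, and letting $n\to\infty$ we get $e(i(x))=x$.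
\end{proof}

\begin{remark}
Here is what $K$ looks like. If a thread has $x_n=(v,m)$ with $m<n$, then $x_{n+1}=x_n$, and so on. Hence a thread either is eventually equal to some $(v,m)$, or has the form $((v_n,n))_n$. The threads eventually equal to some $(v,m)$ with $m$ fixed form a clopen copy of $V$, on which $e=\psi$. For a thread $x$ of the second form, $v_n=\varphi_n\psi(v_N)=\varphi_n(e_N(x))$ for $N>n$, so $v_n=\varphi_n(e(x))$ and $x=i(e(x))$. Thus $K$ consists of the copy $i(L)$ of $L$ and of countably many clopen copies of $V$ that accumulate only at points of $i(L)$.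
\end{remark}

\subsection{The intermediate space}

Let
\[
V=\{(g,t)\in W\times[0,1]:t=0\text{ or }g=\mathbf 0\}.
\]
This is $W$ with an arc attached at $\mathbf 0$. Note that $W$ is the cone over $W_1$ with apex $\mathbf 0$: every $g\in W$ is $s\,g_1$ with $s=g(0)$ and $g_1\in W_1$, and $g_1$ is unique if $s>0$. The constant functions form the generator of the cone through $\mathbf 1$; see Figure~\ref{fig:VL}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-1.5,1) -- (1.5,1);
\draw (-1.5,1) -- (0,-0.8);
\draw[very thick] (1.5,1) -- (0,-0.8);
\draw (0,-0.8) -- (0,-2.2);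
\fill (1.5,1) circle (2pt) node[right] {$\mathbf 1$};
\fill (0,-0.8) circle (2pt) node[left] {$\mathbf 0$};
\node[above] at (0,1) {$W_1$};
\node at (-0.1,0.35) {$W$};
\node[right] at (0.8,-0.05) {constants};
\node[right] at (0,-1.6) {$\{\mathbf 0\}\times[0,1]$};
\node at (-1.5,-1.6) {$V$};
\draw[->] (3.1,0.3) -- (4.7,0.3) node[midway,above] {$\psi$};
\draw[<-] (3.1,-0.4) -- (4.7,-0.4) node[midway,below] {$\varphi_n$};
\draw (5.6,1) -- (8.6,1);
\draw (8.6,1) -- (8.6,-0.8);
\fill (8.6,1) circle (2pt) node[right] {$y$};
\node[above] at (7.1,1) {$H$};
\node[right] at (8.6,0) {$D$};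
\node at (6.3,-1.6) {$L$};
\end{tikzpicture}
\caption{Left: the space $V$, a cone $W$ over $W_1$ with an arc attached at the apex $\mathbf 0$. Right: the space $L$, a copy $H$ of $W_1$ with an arc $D$ attached at $y=(\mathbf 1,0)$. The map $\psi$ collapses the thick generator of constant functions to $y$; the map $\varphi_n$ stretches a short initial piece of $D$ along that generator.}\label{fig:VL}
\end{figure}

\begin{lemma}\label{lem:V}
For every finite set $F$ the space $V\times F$ is the limit of a retractive $\omega_1$-sequence of metrizable compacta; in particular $V\times F\in\mathcal R$.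
\end{lemma}

\begin{proof}
For $\alpha\le\omega_1$ let $V^\alpha=\{(g,t)\in V:g(\xi)=0\text{ for all }\xi\ge\alpha\}$, so $V^{\omega_1}=V$. For $\alpha<\omega_1$ it embeds into $[0,1]^\alpha\times[0,1]$ and is metrizable. The maps $\varrho_\alpha(g,t)=(g\cdot1_{[0,\alpha)},t)$ are retractions of $V$ onto $V^\alpha$; at this point it matters that truncation fixes $\mathbf 0$. Also $\varrho_\alpha\varrho_\beta=\varrho_{\min(\alpha,\beta)}$. So the spaces $V^\alpha$, $\alpha<\omega_1$, with bonding maps $\varrho_\alpha\restriction V^\beta$ form an inverse sequence, and the inclusions are right inverses.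

Let $\rho\le\omega_1$ be a limit ordinal and $(g_\alpha,t_\alpha)_{\alpha<\rho}$ a thread. All $t_\alpha$ equal one number $t$. There is exactly one $(g,t)\in V^\rho$ that induces the thread, namely $g\restriction\alpha=g_\alpha\restriction\alpha$ for $\alpha<\rho$ and $g=0$ on $[\rho,\omega_1)$. This $g$ is nonincreasing, and if $t>0$, then all $g_\alpha=\mathbf 0$ and $g=\mathbf 0$. Thus the natural map $V^\rho\to\varprojlim_{\alpha<\rho}V^\alpha$ is a continuous bijection of compact spaces, hence a homeomorphism. For $\rho<\omega_1$ this is continuity of the sequence, and for $\rho=\omega_1$ it says that the limit is $V$. Multiply everything by $F$.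
\end{proof}

\subsection{The maps}

Define $\psi\colon V\to L$ by
\[
\psi(g,0)=(g+1-g(0),0),\qquad\psi(\mathbf 0,t)=(\mathbf 1,t).
\]
The function $g+1-g(0)$ is nonincreasing, has values in $[0,1]$, and equals $1$ at $0$; the two formulas agree at $(\mathbf 0,0)$. So $\psi$ is well defined and continuous. It is the identity on $W_1\times\{0\}$, and it collapses all points $(s\mathbf 1,0)$ to $y$, since $s\mathbf 1+1-s=\mathbf 1$.

Conversely, $\varphi_n$ will use a short initial piece of $D$ to travel from $\mathbf 1$ to $\mathbf 0$ along the constants. It waits at $\mathbf 1$ for a while, so that small changes near $y$ made by $T_{n+1}$ cannot be noticed; this gives condition (i). Let $b_n=4^{-n}$ and $a_n=\frac12 4^{-n}$, so that $b_{n+1}<a_n<b_n$. Let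
\begin{itemize}
\item $\tau_n\colon[0,1]\to[0,1]$ be $0$ on $[0,a_n]$, linear from $0$ to $b_n$ on $[a_n,b_n]$, and the identity on $[b_n,1]$;
\item $\lambda_n\colon[0,a_n]\to[0,1]$ be $1$ on $[0,b_{n+1}]$ and linear from $1$ to $0$ on $[b_{n+1},a_n]$.
\end{itemize}
Define $\varphi_n\colon L\to V$ by
\[
\varphi_n(g,0)=(g,0),\qquad
\varphi_n(\mathbf 1,t)=\begin{cases}(\lambda_n(t)\mathbf 1,0)&\text{if }t\le a_n,\\(\mathbf 0,\tau_n(t))&\text{if }t\ge a_n.\end{cases}
\]
For $t=0$ both formulas give $(\mathbf 1,0)$, and for $t=a_n$ both cases give $(\mathbf 0,0)$; so $\varphi_n$ is well defined and continuous.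

\begin{proposition}\label{prop:retract}
With these maps, $L$ is a retract of the space $K=\varprojlim\,(V\times\{0,\dots,n\})$ of Lemma~\ref{lem:tele}, where each $V\times\{0,\dots,n\}$ is the limit of a retractive $\omega_1$-sequence of metrizable compacta. In particular $K\in\mathcal R$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:tele} and~\ref{lem:V} we only have to check (i) and (ii). The map $T_n=\psi\varphi_n$ is
\[
T_n(g,0)=(g,0),\qquad T_n(\mathbf 1,t)=(\mathbf 1,\tau_n(t)).
\]
For $t\le a_n$ this holds because $\psi$ collapses constants and $\tau_n(t)=0$; the other cases are immediate. So $T_n$ preserves the first coordinate and changes the second by at most $4^{-n}$. Hence (ii) holds for the family of all functions $(g,t)\mapsto g(\gamma)$, $\gamma<\omega_1$, together with $(g,t)\mapsto t$.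

To verify (i), note that $T_{n+1}$ is the identity on $H$ and on the points $(\mathbf 1,t)$ with $t\ge b_{n+1}$. If $t\le b_{n+1}$, then also $\tau_{n+1}(t)\le b_{n+1}$, and $\varphi_n$ sends both $(\mathbf 1,t)$ and $(\mathbf 1,\tau_{n+1}(t))$ to $(\mathbf 1,0)$.
\end{proof}

\section{The space $L$ is not in $\mathcal R$}\label{sec:notin}

The proof is by minimality of $\mathcal R$: we describe a class $\mathfrak B$ of nonmetrizable spaces with $L\in\mathfrak B$ such that whenever a retractive limit is in $\mathfrak B$, some space of the sequence already is. The spaces of a retractive sequence with limit $X\subset L$ embed in $X$, by Lemma~\ref{lem:basic}(b), so $\mathfrak B$ can be defined by subsets of $L$. Following Section~\ref{sec:small}, we ask for connectedness, for points on the arc, and for $y$ not to be a $G_\delta$ point.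

\begin{definition}
A closed set $X\subset L$ is \emph{bad} if $X$ is connected, $y\in X$, $X\cap(D\setminus\{y\})\ne\emptyset$, and $\{y\}$ is not a $G_\delta$ set in $X$. Let $\mathfrak B$ be the class of all spaces homeomorphic to bad subsets of $L$.
\end{definition}

Spaces in $\mathfrak B$ are nonmetrizable, because points of metrizable spaces are $G_\delta$. To handle $G_\delta$ sets at $y$ we use the maps
\[
\pi_\xi(g,t)=(g\restriction\xi,t),\qquad f_\gamma(g,t)=g(\gamma)\qquad(\xi,\gamma<\omega_1);
\]
$\pi_\xi$ takes values in a metrizable space. For a closed $X\subset L$ with $y\in X$ put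
\[
P_\xi=P_\xi(X)=\{x\in X:\pi_\xi(x)=\pi_\xi(y)\}=\{(g,0)\in X:g\restriction\xi=1\}.
\]
These sets decrease as $\xi$ grows, and they play the role of the final segments $[\xi,\omega_1]$ in Section~\ref{sec:small}.

\begin{lemma}\label{lem:Gdelta}
Let $X\subset L$ be closed with $y\in X$. If $Z\ni y$ is a $G_\delta$ set in $X$, then $P_\mu\subset Z$ for some $\mu<\omega_1$. In particular, $\{y\}$ is $G_\delta$ in $X$ if and only if $P_\mu=\{y\}$ for some $\mu<\omega_1$.
\end{lemma}

\begin{proof}
Let $Z=\bigcap_kU_k$ with $U_k$ open in $X$. Each $U_k$ contains a basic neighborhood of $y$ in $X$, which restricts only $t$ and finitely many coordinates $\gamma$; so $P_{\mu_k}\subset U_k$ as soon as $\mu_k$ exceeds these $\gamma$. Take $\mu=\sup_k\mu_k$. The last statement follows, since $P_\mu$ is the preimage of a point under a map to a metrizable space and hence is $G_\delta$.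
\end{proof}

The space $L$ itself is bad: $H$ is homeomorphic to the convex set $W_1$, $D$ is an arc, and they share $y$, so $L$ is connected; and $(1_{[0,\xi+1)},0)\in P_\xi(L)\setminus\{y\}$ for every $\xi<\omega_1$, so $\{y\}$ is not $G_\delta$ in $L$. Note that $H$ and $D$ are closed with $H\cap D=\{y\}$. Hence $D\setminus\{y\}$ and $H\setminus\{y\}$ are disjoint open subsets of $L$ with union $L\setminus\{y\}$.

\begin{proposition}\label{prop:main}
If $X\in\mathfrak B$ is the limit of a retractive sequence $\langle X_\alpha,r^\beta_\alpha,\delta\rangle$, then $X_\alpha\in\mathfrak B$ for some $\alpha<\delta$.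
\end{proposition}

\begin{proof}
We may assume that $X$ is a bad subset of $L$. If $\delta=\gamma+1$, then $X\cong X_\gamma$. So let $\delta$ be a limit ordinal, and use the notation of Lemma~\ref{lem:basic}. Each $R_\alpha(X)\cong X_\alpha$ is a closed connected subset of $X\subset L$. Put
\[
Z_\alpha=\{x\in X:r_\alpha(x)=r_\alpha(y)\}.
\]
These sets decrease, and by Lemma~\ref{lem:basic}(b) $Z_\alpha=R_\alpha^{-1}(y)$ whenever $R_\alpha(y)=y$. We use the following observation.
\begin{equation}\label{eq:obs}
\begin{minipage}{0.85\textwidth}
If $R_\alpha(y)=y$, $R_\alpha(X)$ meets $D\setminus\{y\}$, and $X_\alpha\notin\mathfrak B$, then $Z_\alpha$ is a $G_\delta$ set in $X$.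
\end{minipage}
\end{equation}
Indeed, $R_\alpha(X)$ is not bad, and the only clause of the definition that can fail is the last one. So $\{y\}$ is $G_\delta$ in $R_\alpha(X)$, and $Z_\alpha=R_\alpha^{-1}(y)$ is $G_\delta$ in $X$.

\medskip
\noindent\textbf{Case 1: $\operatorname{cf}\delta=\omega$.} Here connectedness pins $y$. Let $(\alpha_n)$ be increasing and cofinal in $\delta$. Pick $p\in X\cap(D\setminus\{y\})$ and $q\in X\cap(H\setminus\{y\})$; the point $q$ exists, since otherwise $X\subset D$ would be metrizable. By Lemma~\ref{lem:basic}(c) there is $n_0$ such that $R_{\alpha_n}(p)\in D\setminus\{y\}$ and $R_{\alpha_n}(q)\in H\setminus\{y\}$ for $n\ge n_0$. The connected set $R_{\alpha_n}(X)$ meets both of these disjoint open sets, so it is not contained in their union $L\setminus\{y\}$. Hence $y\in R_{\alpha_n}(X)$, and $R_{\alpha_n}(y)=y$ by idempotence. If no $X_{\alpha_n}$ were in $\mathfrak B$, then by \eqref{eq:obs} the set $\bigcap_{n\ge n_0}Z_{\alpha_n}$ would be $G_\delta$ in $X$. But this intersection is $\{y\}$, because the maps $r_{\alpha_n}$, $n\ge n_0$, separate points. This contradicts the badness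 of $X$.

\medskip
\noindent\textbf{Case 2: $\operatorname{cf}\delta>\omega_1$.} The $\aleph_1$ functions $f_\gamma\restriction X$, $\gamma<\omega_1$, and $(g,t)\mapsto t$ separate the points of $X$. Each factors through some $r_\alpha$ by Lemma~\ref{lem:basic}(d), so all of them factor through one $r_\alpha$, $\alpha<\delta$. Then $r_\alpha$ is injective and $X_\alpha\cong X\in\mathfrak B$.

\medskip
\noindent\textbf{Case 3: $\operatorname{cf}\delta=\omega_1$.} Passing to a continuous cofinal sequence of indices we may assume $\delta=\omega_1$. Suppose that no $X_\xi$ is in $\mathfrak B$. We follow the steps of Example~\ref{ex:S}(a).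

\emph{Initial coordinates are preserved.} By Lemma~\ref{lem:basic}(d) choose $\theta(\gamma),\theta^*<\omega_1$ such that $f_\gamma\restriction X$ factors through $r_{\theta(\gamma)}$ and the $t$-coordinate factors through $r_{\theta^*}$. Let $E_0$ be the club of limit ordinals $\xi>\theta^*$ with $\theta(\gamma)<\xi$ for all $\gamma<\xi$. For $\xi\in E_0$ the map $R_\xi$ preserves $t$ and all coordinates $\gamma<\xi$, again by Lemma~\ref{lem:basic}(d); that is,
\begin{equation}\label{eq:pi}
\pi_\xi R_\xi=\pi_\xi\restriction X\qquad(\xi\in E_0).
\end{equation}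

\emph{The point $y$ is pinned.} Since $X$ is bad, there is $(\mathbf 1,t_0)\in X$ with $t_0>0$. Then $(\mathbf 1,t)\in X$ for all $0\le t\le t_0$. For $t=0$ this is $y\in X$, and if it failed for some $t$ with $0<t<t_0$, then $\{(g,s)\in X:s>t\}=\{(g,s)\in X:s\ge t\}$ would be a clopen subset of $X$ that contains $(\mathbf 1,t_0)$ but not $y$, contrary to connectedness. Now let $\xi\in E_0$ and $0<t\le t_0$. By \eqref{eq:pi}, $R_\xi(\mathbf 1,t)$ is a point of $L$ with second coordinate $t>0$. The only such point is $(\mathbf 1,t)$, so $R_\xi(\mathbf 1,t)=(\mathbf 1,t)$. Letting $t\to0$ we get $R_\xi(y)=y$.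

\emph{Large sets are squeezed to $y$.} Let $\xi\in E_0$. We have just seen that $R_\xi(y)=y$ and that $R_\xi(X)$ contains $(\mathbf 1,t_0)\in D\setminus\{y\}$. So $Z_\xi$ is $G_\delta$ in $X$ by \eqref{eq:obs}. As the $Z_\xi$ decrease and $E_0$ is unbounded, Lemma~\ref{lem:Gdelta} gives for every $\zeta<\omega_1$ an ordinal $\mu(\zeta)<\omega_1$ with $P_{\mu(\zeta)}\subset Z_\zeta$.

\emph{Points of $P_\eta$ uniformly away from $y$.} Since $\{y\}$ is not $G_\delta$ in $X$, Lemma~\ref{lem:Gdelta} shows that for each $\eta<\omega_1$ the set $P_\eta$ contains a point $(g,0)$ with $g\ne\mathbf 1$, so $g(\gamma)\le1-\frac1k$ for some $\gamma<\omega_1$ and $k\ge1$. One and the same $k$ works for uncountably many $\eta$, hence for all $\eta$, because the $P_\eta$ decrease. Put $c=1-\frac1k<1$. Thus for each $\eta<\omega_1$ we can fix $(g_\eta,0)\in X$ and $J(\eta)<\omega_1$ with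
\[
g_\eta\restriction\eta=1\quad\text{and}\quad g_\eta(J(\eta))\le c.
\]

\emph{Contradiction.} Choose $\xi\in E_0$ such that $\mu(\zeta)<\xi$ and $J(\zeta)<\xi$ for all $\zeta<\xi$. Then
\[
P_\xi\subset\bigcap_{\zeta<\xi}P_{\mu(\zeta)}\subset\bigcap_{\zeta<\xi}Z_\zeta=Z_\xi .
\]
The last equality is Lemma~\ref{lem:basic}(e), so the continuity of the sequence at $\xi$ is used here. Let $\eta_k\nearrow\xi$, and let $v\in X$ be a cluster point of the sequence $(g_{\eta_k},0)$. For $\gamma<\xi$ we have $g_{\eta_k}(\gamma)=1$ for all large $k$, so $v\in P_\xi\subset Z_\xi$ and therefore $R_\xi(v)=R_\xi(y)=y$.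

On the other hand, \eqref{eq:pi} gives $R_\xi(g_{\eta_k},0)=(h_k,0)$ with $h_k\restriction\xi=g_{\eta_k}\restriction\xi$. We have no direct control over the coordinate $\xi$ of $h_k$, but $J(\eta_k)<\xi$ and $h_k$ is nonincreasing, so
\[
h_k(\xi)\le h_k(J(\eta_k))=g_{\eta_k}(J(\eta_k))\le c .
\]
As $R_\xi(v)$ is a cluster point of $(h_k,0)$, we conclude $f_\xi(R_\xi(v))\le c<1=f_\xi(y)$, which contradicts $R_\xi(v)=y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $K$ is provided by Proposition~\ref{prop:retract}. The class of all members of $\mathcal R$ that are not in $\mathfrak B$ contains all metrizable compacta, and by Proposition~\ref{prop:main} it is closed under limits of retractive sequences. By the minimality of $\mathcal R$ it is all of $\mathcal R$. Since $L\in\mathfrak B$, we get $L\notin\mathcal R$.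
\end{proof}

\begin{remark}
Connectedness cannot be dropped from the definition of bad sets. The set
\[
\{(1_{[0,\eta)},0):1\le\eta\le\omega_1\}\cup\{(\mathbf 1,1/k):k\ge1\}
\]
is closed in $L$ and satisfies all the other requirements. It is homeomorphic to the space $S$ of Example~\ref{ex:S} and hence belongs to $\mathcal R$. The arc cannot be dropped either: $y$ is not a $G_\delta$ point of the connected space $H\cong W_1$, which is in $\mathcal R$.
\end{remark}

\section{Weight}\label{sec:weight}

\begin{proof}[Proof of Theorem~\ref{thm:weight}]
By construction $K$ embeds into a product of $\aleph_1$ intervals, and $L$ embeds into $K$. Since $L\in\mathfrak B$ is nonmetrizable, $w(L)=w(K)=\aleph_1$. In a counterexample $(K',L')$ the space $L'\notin\mathcal R$ is nonmetrizable, so $w(L')\ge\aleph_1$, and $w(K')\ge w(L')$ as $L'$ embeds into $K'$. So $\aleph_1$ is least for both spaces.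

Let $\kappa\ge\aleph_1$, and put $L'=L\oplus2^\kappa$ and $K'=K\oplus2^\kappa$ (disjoint sums with a Cantor cube). Then $w(L')=\kappa$ and $L'$ is a retract of $K'$.

\smallskip
\noindent\emph{$K'\in\mathcal R$.} Let $M$ be a metrizable compactum. We show $M\oplus2^\alpha\in\mathcal R$ for all ordinals $\alpha$ by induction. For countable $\alpha$ the space is metrizable. For an uncountable limit ordinal $\alpha$ it is the limit of the spaces $M\oplus2^\beta$, $\beta<\alpha$, with the identity on $M$ and the coordinate projections $2^{\beta'}\to2^\beta$ as bonding maps; these are retractions, and the sequence is continuous. For an uncountable successor $\alpha=\beta+1$ we have $2^\alpha\cong2^\beta$. With the spaces $V^\alpha$ of Lemma~\ref{lem:V} and $K_n=V\times\{0,\dots,n\}$ it follows that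
\[
K_n\oplus2^\kappa=\varprojlim_{\alpha<\omega_1}\big((V^\alpha\times\{0,\dots,n\})\oplus2^\kappa\big)\in\mathcal R,\qquad
K'=\varprojlim_n\,(K_n\oplus2^\kappa)\in\mathcal R,
\]
where all bonding maps are extended by the identity of $2^\kappa$.

\smallskip
\noindent\emph{$L'\notin\mathcal R$.} Let $\mathfrak B^+$ be the class of compact spaces that have a clopen subset in $\mathfrak B$. These spaces are nonmetrizable, and $L'\in\mathfrak B^+$. As in the proof of Theorem~\ref{thm:main}, it suffices to show that if $X\in\mathfrak B^+$ is the limit of a retractive sequence $\langle X_\alpha,r^\beta_\alpha,\delta\rangle$, then some $X_\beta$ is in $\mathfrak B^+$. This is trivial for successor $\delta$, so let $\delta$ be a limit ordinal and $Y\subset X$ a clopen set with $Y\in\mathfrak B$. By compactness $Y$ is a finite union of basic open sets $r_\beta^{-1}(O)$; so $Y=r_\alpha^{-1}(Y_\alpha)$ for some $\alpha<\delta$ and some open $Y_\alpha\subset X_\alpha$. As $r_\alpha$ is onto, $Y_\alpha=r_\alpha(Y)$ is compact, hence clopen. For $\alpha\le\beta<\delta$ put $Y_\beta=(r^\beta_\alpha)^{-1}(Y_\alpha)$, a clopen subset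 of $X_\beta$. Since we take full preimages, $\langle Y_\beta\rangle_{\alpha\le\beta<\delta}$ with the restricted bonding maps is a continuous sequence with limit $Y$. If $j$ is a right inverse of $r^\gamma_\beta$, $\alpha\le\beta\le\gamma<\delta$, then $j(Y_\beta)\subset(r^\gamma_\beta)^{-1}(Y_\beta)=Y_\gamma$; so the restricted bonding maps are retractions. By Proposition~\ref{prop:main} some $Y_\beta$ is in $\mathfrak B$, so $X_\beta\in\mathfrak B^+$.
\end{proof}

\section{Single limits}\label{sec:single}

\begin{proof}[Proof of Theorem~\ref{thm:single}]
(a) We may assume that $L\subset K$ and that $e\colon K\to K$ is idempotent with image $L$. Let $r_\alpha\colon K\to K_\alpha$ be the projections.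

\emph{Closing off.} Fix $\alpha<\kappa$. Since $w(K_\alpha)<\kappa$, fewer than $\kappa$ real functions $f$ separate the points of $K_\alpha$. By Lemma~\ref{lem:basic}(d) each $fr_\alpha e$ factors through some $r_\beta$, $\beta<\kappa$. By regularity of $\kappa$ there is $\theta(\alpha)<\kappa$ such that $r_\alpha e$ is constant on the fibers of $r_{\theta(\alpha)}$. Let $E\subset\kappa$ be the club of limit ordinals $\alpha$ with $\theta(\xi)<\alpha$ for all $\xi<\alpha$. Let $\alpha\in E$ and $r_\alpha(x)=r_\alpha(x')$. Then $r_{\theta(\xi)}(x)=r_{\theta(\xi)}(x')$ and hence $r_\xi e(x)=r_\xi e(x')$ for all $\xi<\alpha$, so $r_\alpha e(x)=r_\alpha e(x')$ by Lemma~\ref{lem:basic}(e). Since $r_\alpha$ is a quotient map, we get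
\[
r_\alpha e=h_\alpha r_\alpha\qquad(\alpha\in E)
\]
with a continuous $h_\alpha\colon K_\alpha\to K_\alpha$. From $h_\alpha h_\alpha r_\alpha=h_\alpha r_\alpha e=r_\alpha ee=r_\alpha e=h_\alpha r_\alpha$ and surjectivity of $r_\alpha$ we see that $h_\alpha$ is idempotent. So
\[
L_\alpha:=h_\alpha(K_\alpha)=h_\alpha r_\alpha(K)=r_\alpha e(K)=r_\alpha(L)
\]
is a retract of $K_\alpha$.

\emph{The bonding maps.} Let $\alpha<\beta$ be in $E$. Then $r^\beta_\alpha(L_\beta)=r_\alpha(L)=L_\alpha$. Moreover, $r^\beta_\alpha h_\beta r_\beta=r^\beta_\alpha r_\beta e=r_\alpha e=h_\alpha r_\alpha=h_\alpha r^\beta_\alpha r_\beta$, so $r^\beta_\alpha h_\beta=h_\alpha r^\beta_\alpha$. Let $j$ be a right inverse of $r^\beta_\alpha$. For $x\in L_\alpha$ we have $h_\beta j(x)\in L_\beta$ and $r^\beta_\alpha h_\beta j(x)=h_\alpha r^\beta_\alpha j(x)=h_\alpha(x)=x$. So $r^\beta_\alpha\restriction L_\beta\colon L_\beta\to L_\alpha$ is a retraction with right inverse $h_\beta j\restriction L_\alpha$.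

\emph{Limits.} Let $\rho\in E$ be a limit point of $E$. The natural map $L_\rho\to\varprojlim_{\alpha\in E\cap\rho}L_\alpha$ is injective, because the maps $r^\rho_\alpha$, $\alpha<\rho$, separate the points of $K_\rho$ and $E\cap\rho$ is cofinal in $\rho$. Its image is compact, and it is dense because $L_\rho$ maps onto each $L_\alpha$; so the map is a homeomorphism. The same argument with $L$ and $E$ in place of $L_\rho$ and $E\cap\rho$ shows $L=\varprojlim_{\alpha\in E}L_\alpha$. As $E$ is closed in $\kappa$, its increasing enumeration is continuous, and we obtain the required retractive $\kappa$-sequence. If all retracts of all $K_\alpha$ are in $\mathcal R$, then all $L_\alpha$ are in $\mathcal R$, and so is $L$.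

\smallskip
(b) Let $K$ be the limit of a retractive sequence of metrizable compacta of length $\delta$. If $\delta$ is a successor or $\operatorname{cf}\delta=\omega$, then $K$ embeds into a countable product of metrizable compacta, so $K$ and all its retracts are metrizable; a metrizable compactum is the limit of a one-term sequence. If $\kappa=\operatorname{cf}\delta>\omega$, pass to a continuous cofinal $\kappa$-sequence of indices and apply (a), which is possible since $w(K_\alpha)\le\omega<\kappa$. The resulting spaces $L_\alpha$ are metrizable.

By (b), every retract of a single retractive limit of metrizable compacta is in $\mathcal R$. So the space $K$ in a counterexample is never such a limit, which is the last statement of the theorem.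
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kubis} Wieslaw Kubi\'s, \emph{Valdivia compact Abelian groups}, arXiv:0706.3772 (2007).
\end{thebibliography}

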